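\title{From slices to weakly open sets: the diametral local diameter 2 property}

\begin{abstract}
A point $x$ of the unit sphere of a real Banach space is a $\Delta$-point if every slice of the unit ball that contains $x$ contains points at distance arbitrarily close to $2$ from $x$. The space has the diametral local diameter 2 property (DLD2P) if every point of the sphere is a $\Delta$-point. We prove that in a space with the DLD2P every non-empty relatively weakly open subset of the unit ball has diameter $2$. The proof is local: if all points of the sphere near $x$ are $\Delta$-points, then every relatively weakly open set containing $x$ has points at distance arbitrarily close to $2$ from $x$. We deduce that the DLD2P is equivalent to the inequality $\|I-P\|\ge 2$ for all non-zero finite-rank projections $P$. Two examples show that the converse of the first result fails and that weakly open sets cannot be replaced by convex combinations of slices.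
\end{abstract}

\section{Slices, $\Delta$-points and the question}\label{sec:intro}

Throughout, $X$ is a non-zero real Banach space with closed unit ball $B_X$, unit sphere $S_X$ and dual $X^*$. Completeness is never used in the proofs. A \emph{slice} of $B_X$ is a set
\[
S(f,\alpha)=\{y\in B_X:\ f(y)>1-\alpha\},\qquad f\in S_{X^*},\ \alpha>0,
\]
that is, the part of the ball cut off by an open half-space. A point $x\in S_X$ is a \emph{$\Delta$-point} if for every slice $S$ with $x\in S$ and every $\varepsilon>0$ there is $y\in S$ with $\|x-y\|>2-\varepsilon$. The space $X$ has the \emph{diametral local diameter 2 property} (DLD2P) if every point of $S_X$ is a $\Delta$-point. Two points of $B_X$ are at distance at most $2$, so a $\Delta$-point is a point that sees the largest possible distance inside every slice around it, however thin.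

A Hilbert space has no $\Delta$-points: if $x\in S_X$ and $y\in B_X$ satisfy $\langle y,x\rangle>1-\alpha$, then $\|x-y\|^2\le 2-2\langle x,y\rangle<2\alpha$. The space $L_1[0,1]$ is at the other extreme.

\begin{example}\label{ex:L1}
Let $z\in L_1[0,1]$ and $n\in\mathbb N$. The function $t\mapsto\int_0^t|z|$ is continuous and non-decreasing, so $[0,1]$ splits into intervals $A_1,\dots,A_n$ with $\int_{A_i}|z|=\|z\|/n$. Put $z_i=nz\mathbf{1}_{A_i}$. Then
\begin{equation}\label{eq:split}
z=\frac1n\sum_{i=1}^n z_i,\qquad \|z_i\|=\|z\|,\qquad \|z-z_i\|=2\Bigl(1-\frac1n\Bigr)\|z\|,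
\end{equation}
because $A_i$ and its complement each contribute $\frac{n-1}{n}\|z\|$ to $\|z-z_i\|$. Let $\|z\|=1$ and $z\in S(f,\alpha)$. Since $f(z)$ is the average of the numbers $f(z_i)$, some $z_i$ lies in $S(f,\alpha)$. As $n$ is arbitrary, $z$ is a $\Delta$-point, and $L_1[0,1]$ has the DLD2P.
\end{example}

If $X$ has the DLD2P, every slice $S(f,\alpha)$ has diameter $2$: it contains a point of $S_X$, because $\sup_{S_X}f=1$, and that point is a $\Delta$-point. Slices belong to a larger family. A set $W\subset B_X$ is \emph{relatively weakly open} if for every $x\in W$ there are $h_1,\dots,h_N\in X^*$ and $\delta>0$ with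
\begin{equation}\label{eq:basic}
\{y\in B_X:\ |h_j(y-x)|<\delta \text{ for } j=1,\dots,N\}\subset W .
\end{equation}
The following question is posed in \cite{CIL}: \emph{if $X$ has the DLD2P, does every non-empty relatively weakly open subset of $B_X$ have diameter $2$?}

The set on the left of \eqref{eq:basic} is cut out of $B_X$ by $2N$ half-spaces. A $\Delta$-point $x$ provides a far point in each half-space separately, and nothing places such a point in the other half-spaces. The natural remedy is to average several far points so that their errors cancel. But the distance to $x$ is a convex function, so averaging can destroy it, and in \eqref{eq:split} the average of the far points $z_i$ is $z$ itself. Looking only at $x$, one could well expect a counterexample. The DLD2P, however, also gives information at all points of the sphere near $x$, and this is enough.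

\begin{theorem}\label{thm:diam}
If $X$ has the DLD2P, then every non-empty relatively weakly open subset of $B_X$ has diameter $2$.
\end{theorem}

The core of the paper is the following local statement.

\begin{theorem}\label{thm:local}
Let $x\in S_X$ and $\rho>0$ be such that every $v\in S_X$ with $\|v-x\|<\rho$ is a $\Delta$-point. Then for every relatively weakly open $W\subset B_X$ with $x\in W$ and every $\varepsilon>0$ there is $w\in W$ with $\|x-w\|>2-\varepsilon$.
\end{theorem}

It leads to several equivalent forms of the DLD2P. A \emph{projection} is a bounded linear operator $P\colon X\to X$ with $P^2=P$, and $I$ is the identity of $X$.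

\begin{theorem}\label{thm:char}
The following are equivalent.
\begin{itemize}
\item[(a)] $X$ has the DLD2P.
\item[(b)] For every $x\in S_X$, every relatively weakly open $W\subset B_X$ with $x\in W$ and every $\varepsilon>0$ there is $y\in W$ with $\|x-y\|>2-\varepsilon$.
\item[(c)] For every $x\in B_X$ and every relatively weakly open $W\subset B_X$ with $x\in W$ we have $\sup_{y\in W}\|x-y\|=1+\|x\|$.
\item[(d)] $\|I-P\|\ge2$ for every non-zero finite-rank projection $P$ on $X$.
\item[(e)] $\|I-P\|\ge2$ for every rank-one projection $P$ on $X$.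
\end{itemize}
\end{theorem}

Condition (b) is the \emph{diametral diameter 2 property}; it is formally stronger than (a) because slices are relatively weakly open. The value $1+\|x\|$ in (c) is the largest that the triangle inequality allows. The equivalence of (a) and (e) is due to Ivakhno and Kadets; a proof is included.

The proof of Theorem~\ref{thm:local} has two ingredients. Section~\ref{sec:segment} shows how to extend a point far from $x$ to a whole segment far from $x$, in a direction controlled by one functional; this settles the case $N=1$ of \eqref{eq:basic}. Section~\ref{sec:steer} repeats this step and uses a Euclidean norm to steer the iterates into $W$. We use the Hahn--Banach theorem in this form: for every $y\in X$ there is $g\in S_{X^*}$ with $g(y)=\|y\|$.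

\section{Segments far from $x$}\label{sec:segment}

We first restate the definition of a $\Delta$-point as an inequality for an arbitrary functional.

\begin{lemma}\label{lem:half}
Let $v\in S_X$ be a $\Delta$-point, $\ell\in X^*$ and $\eta>0$. Then there is $z\in B_X$ with $\|v-z\|>2-\eta$ and $\ell(z-v)\le\eta\|\ell\|$.
\end{lemma}

\begin{proof}
If $\ell\ne0$, put $\alpha=1+\ell(v)/\|\ell\|+\eta>0$. Then $S(-\ell/\|\ell\|,\alpha)=\{y\in B_X:\ell(y-v)<\eta\|\ell\|\}$, and this slice contains $v$. If $\ell=0$, the second condition is void; use the slice $S(f,3)=B_X$ with any $f\in S_{X^*}$.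
\end{proof}

The simplest weakly open set that is cut out by more than one half-space is a strip
\begin{equation}\label{eq:strip}
W=\{y\in B_X:\ |h(y-x)|<\delta\},\qquad h\in S_{X^*}.
\end{equation}
Suppose that $w,z\in B_X$ satisfy $h(w-x)>-\delta$ and $h(z-x)<\delta$. Then the segment $[w,z]$ meets $W$: either an endpoint lies in $W$, or $h(w-x)\ge\delta$ and $h(z-x)\le-\delta$, and then $h(y-x)=0$ for some $y\in[w,z]$. Lemma~\ref{lem:half} with $\ell=-h$ and with $\ell=h$ gives such points $w$ and $z$ far from $x$. The difficulty is that the segment between them may pass much closer to $x$.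

This happens in $L_1[0,1]$. Let $x=\mathbf{1}$, let $A$ have measure $1/n$, and put $h(y)=\int_A y$, $w=n\mathbf{1}_A$, $z=-w$. Then $\|x-w\|=2-2/n$ and $\|x-z\|=2$, while $h(w-x)\ge0$ and $h(z-x)<0$. The segment consists of the points $tw$ with $|t|\le1$, and
\[
h(tw-x)=t-\tfrac1n,\qquad \|x-tw\|=1-\tfrac1n+\bigl|t-\tfrac1n\bigr| .
\]
So every point of $[w,z]\cap W$ is within $1+\delta$ of $x$.

To see what is missing, note that $y\in B_X$ is far from $x$ exactly when some $g\in S_{X^*}$ has $g(x)\approx1$ and $g(y)\approx-1$. If one functional $g$ does this for both endpoints, it does so for the whole segment. We therefore want $z$ together with a functional that almost norms $x$, $-w$ and $-z$ at once. A functional that almost norms a convex combination of points of $B_X$ almost norms each of them. This suggests choosing $z$ far from the perturbed point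
\[
u=(1-\tau)x-\tau w
\]
and not from $x$: the functional that norms $u-z$ must almost norm $u$, hence $x$ and $-w$. In the example, $\|u-z\|=\|u+w\|=(1-\tau)\|x+w\|\le2-2\tau$, so the bad choice $z=-w$ is rejected once we ask for distance $2-\eta$ with $\eta$ much smaller than $\tau$. The price is that the $\Delta$-condition is needed near $x$ and not only at $x$.

\begin{lemma}\label{lem:segment}
Let $x$ and $\rho$ be as in Theorem~\ref{thm:local}. Let $0<\eta\le\tau\le\frac12$ with $3\tau<\rho$, let $w\in B_X$ satisfy $\|x-w\|>2-\eta$, and let $\ell\in X^*$. Then there is $z\in B_X$ such that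
\begin{itemize}
\item[(i)] $\ell(z-x)\le4\tau\|\ell\|$;
\item[(ii)] $\|x-y\|>2-2\eta/\tau$ for every $y\in[w,z]$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $u=(1-\tau)x-\tau w\in B_X$. For every $g\in S_{X^*}$,
\begin{equation}\label{eq:deficit}
1-g(u)=(1-\tau)\bigl(1-g(x)\bigr)+\tau\bigl(1+g(w)\bigr),
\end{equation}
and both brackets on the right are non-negative.

\emph{The point $u$ is close to a $\Delta$-point.} The definition of a $\Delta$-point concerns the sphere, so $u$ has to be normalized, and we check that this moves it little. Take $g_0\in S_{X^*}$ with $g_0(x-w)=\|x-w\|>2-\eta$, that is, $(1-g_0(x))+(1+g_0(w))<\eta$. By \eqref{eq:deficit}, $1-g_0(u)<\eta$, so $\|u\|>1-\eta>0$. Put $\hat u=u/\|u\|$. Then $\|\hat u-u\|=1-\|u\|<\eta$ and $\|u-x\|=\tau\|x+w\|\le2\tau$, so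
\[
\|\hat u-x\|<2\tau+\eta\le3\tau<\rho .
\]
Hence $\hat u$ is a $\Delta$-point, and Lemma~\ref{lem:half} gives $z\in B_X$ with $\|\hat u-z\|>2-\eta$ and $\ell(z-\hat u)\le\eta\|\ell\|$.

\emph{Proof of (i).} We have $\ell(z-x)=\ell(z-\hat u)+\ell(\hat u-x)\le(\eta+3\tau)\|\ell\|\le4\tau\|\ell\|$.

\emph{Proof of (ii).} Take $g\in S_{X^*}$ with $g(\hat u-z)=\|\hat u-z\|>2-\eta$. Since $\|\hat u-u\|<\eta$, we get $g(u-z)>2-2\eta$, that is, $(1-g(u))+(1+g(z))<2\eta$. Put $a=1-g(x)$, $b=1+g(w)$ and $c=1+g(z)$. These numbers are non-negative, and by \eqref{eq:deficit}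
\[
(1-\tau)a+\tau b+c<2\eta .
\]
As $\tau\le\frac12$, all three coefficients are at least $\tau$, so $a+b+c<2\eta/\tau$. For $y=(1-\lambda)w+\lambda z$ with $0\le\lambda\le1$,
\[
\|x-y\|\ge g(x)-g(y)=2-a-(1-\lambda)b-\lambda c>2-2\eta/\tau .\qedhere
\]
\end{proof}

The two parameters play opposite roles. A small $\tau$ keeps $\hat u$ close to $x$ and makes (i) sharp, while a small $\tau$ gives $w$ little weight in $u$ and makes (ii) weak. Both are controlled by fixing $\tau$ first and then taking $\eta$ much smaller than $\tau$.

We can now prove Theorem~\ref{thm:local} for the strip \eqref{eq:strip}. Given $\varepsilon>0$, choose $\tau\le\frac12$ with $3\tau<\rho$ and $4\tau<\delta$, and put $\eta=\min\{\tau,\varepsilon\tau/2\}$. Lemma~\ref{lem:half} with $v=x$ and $\ell=-h$ gives $w\in B_X$ with $\|x-w\|>2-\eta$ and $h(w-x)\ge-\eta>-\delta$. Lemma~\ref{lem:segment} with $\ell=h$ gives $z\in B_X$ with $h(z-x)\le4\tau<\delta$ such that all points of $[w,z]$ are at distance greater than $2-\varepsilon$ from $x$. One of these points lies in $W$.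

\section{Steering into a weak neighborhood}\label{sec:steer}

For $N\ge2$ functionals, collect them into a map $T\colon X\to\mathbb R^N$. We need a point $w$ far from $x$ with $Tw$ close to $Tx$. A change of sign no longer produces it: a segment in $\mathbb R^N$ that crosses a hyperplane through $Tx$ may cross it far from $Tx$. So we apply Lemma~\ref{lem:segment} repeatedly and try to come closer at each step. The lemma controls a single functional, and the Euclidean norm $|\cdot|$ on $\mathbb R^N$, with inner product $\langle\cdot,\cdot\rangle$, tells us which one to take. If $p=Tw-Tx$ and $q=Tz-Tx$, then $y=(1-\lambda)w+\lambda z$ satisfies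
\[
|Ty-Tx|^2=(1-\lambda)^2|p|^2+2\lambda(1-\lambda)\langle p,q\rangle+\lambda^2|q|^2 .
\]
The cross term is one functional evaluated at $z-x$, so (i) bounds it from above by a small number. The first term then gains about $2\lambda|p|^2$, while the last one costs only a multiple of $\lambda^2$. With $\lambda=\frac1{k+1}$ at step $k$, the squared distance to $Tx$ decays like $1/k$. Each step multiplies the loss in the distance to $x$ by $2/\tau$. This is harmless, because the number of steps is determined by $\delta$ in advance and the initial loss can be chosen last.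

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Choose $h_1,\dots,h_N$ and $\delta$ as in \eqref{eq:basic}. Multiplying all $h_j$ and $\delta$ by one positive constant does not change the set in \eqref{eq:basic}, so we may assume $\sum_j\|h_j\|^2\le1$. Let $Ty=(h_1(y),\dots,h_N(y))$. Then $|Ty|^2\le\sum_j\|h_j\|^2\|y\|^2\le\|y\|^2$. Also $|h_j(y-x)|\le|Ty-Tx|$ for each $j$, so
\begin{equation}\label{eq:target}
\{y\in B_X:\ |Ty-Tx|<\delta\}\subset W .
\end{equation}
Choose, in this order,
\[
n\in\mathbb N \text{ with } \frac6n<\delta^2,\qquad \tau=\min\Bigl\{\frac1{8n},\frac\rho4\Bigr\},\qquad \eta_k=\Bigl(\frac\tau2\Bigr)^{n-k}\min\{\varepsilon,\tau\}\quad(1\le k\le n).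
\]
Then $\eta_k\le\tau\le\frac12$, $3\tau<\rho$, $\eta_{k+1}=2\eta_k/\tau$ and $\eta_n\le\varepsilon$. We construct $w_1,\dots,w_n\in B_X$ with
\begin{equation}\label{eq:invariant}
\|x-w_k\|>2-\eta_k\qquad\text{and}\qquad k^2|p_k|^2\le6k,\quad\text{where } p_k=Tw_k-Tx .
\end{equation}

For $k=1$, the point $x$ is itself a $\Delta$-point, so Lemma~\ref{lem:half} with $\ell=0$ gives $w_1\in B_X$ with $\|x-w_1\|>2-\eta_1$, and $|p_1|^2\le\|w_1-x\|^2\le4$.

Let $1\le k<n$ and let $w_k$ be given. Define $\ell\in X^*$ by $\ell(y)=\langle p_k,Ty\rangle$. By the Cauchy--Schwarz inequality, $\|\ell\|\le|p_k|\le\|w_k-x\|\le2$. Let $z\in B_X$ be the point given by Lemma~\ref{lem:segment} for $w=w_k$, $\eta=\eta_k$ and this $\ell$, and put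
\[
w_{k+1}=\frac{k\,w_k+z}{k+1}\in[w_k,z],\qquad q=Tz-Tx .
\]
By (ii), $\|x-w_{k+1}\|>2-2\eta_k/\tau=2-\eta_{k+1}$. By (i), $\langle p_k,q\rangle=\ell(z-x)\le8\tau\le\frac1n$. Since $(k+1)p_{k+1}=kp_k+q$ and $|q|\le\|z-x\|\le2$,
\[
(k+1)^2|p_{k+1}|^2=k^2|p_k|^2+2k\langle p_k,q\rangle+|q|^2\le6k+\frac{2k}n+4\le6(k+1).
\]
This proves \eqref{eq:invariant} for $k+1$.

For $k=n$, \eqref{eq:invariant} gives $|Tw_n-Tx|^2\le6/n<\delta^2$, so $w_n\in W$ by \eqref{eq:target}, and $\|x-w_n\|>2-\eta_n\ge2-\varepsilon$.
\end{proof}

\begin{remark}
The $\Delta$-condition is used $n$ times: once at $x$, and once at each of the $n-1$ points $\hat u$ in Lemma~\ref{lem:segment}. These points lie within $3\tau$ of $x$, which is why an arbitrarily small $\rho$ suffices. They depend on the points already chosen and cannot be listed in advance, which is why the argument needs the condition on a whole neighborhood of $x$ in $S_X$.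
\end{remark}

\section{From the sphere to the whole ball}\label{sec:ball}

If $X$ has the DLD2P, the hypothesis of Theorem~\ref{thm:local} holds for every $x\in S_X$ and every $\rho>0$. This is the implication (a)$\Rightarrow$(b) of Theorem~\ref{thm:char}. A weakly open set is handed to us with a point of the ball, which need not lie on the sphere. To transfer (b) to such a point $x=r\hat x$, we shrink the ball toward the antipode $-\hat x$ until $\hat x$ lands on $x$.

\begin{proof}[Proof of (b)$\Rightarrow$(c) in Theorem~\ref{thm:char}]
Let $x\in W$, $r=\|x\|$, and choose $\hat x\in S_X$ with $x=r\hat x$; any $\hat x\in S_X$ will do if $r=0$. Define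
\[
\varphi(w)=\frac{1+r}2\,w-\frac{1-r}2\,\hat x .
\]
This is a convex combination of $w$ and $-\hat x$, so $\varphi(B_X)\subset B_X$. Moreover $\varphi(\hat x)=x$ and $\varphi(w)-\varphi(w')=\frac{1+r}2(w-w')$. The last identity gives $|h(\varphi(w)-\varphi(w'))|\le|h(w-w')|$ for $h\in X^*$. Hence the functionals and the number $\delta$ that give \eqref{eq:basic} for $W$ at $\varphi(w')$ also give it for $W'=\{w\in B_X:\varphi(w)\in W\}$ at $w'$. So $W'$ is relatively weakly open, and $\hat x\in W'$. Given $\varepsilon>0$, condition (b) gives $w\in W'$ with $\|\hat x-w\|>2-\varepsilon$. Then $\varphi(w)\in W$ and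
\[
\|x-\varphi(w)\|=\frac{1+r}2\,\|\hat x-w\|>\frac{1+r}2\,(2-\varepsilon).
\]
Letting $\varepsilon\to0$ gives $\sup_{y\in W}\|x-y\|\ge1+r$, and the reverse inequality is the triangle inequality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:diam}]
By the implications just proved, $X$ satisfies (c). We use (c) twice, first to reach almost the sphere and then to cross the ball. Let $x\in W$ and $\varepsilon>0$. By (c) there is $y\in W$ with $\|x-y\|>1+\|x\|-\varepsilon$. Since $\|x-y\|\le\|x\|+\|y\|$, this forces $\|y\|>1-\varepsilon$. By (c) applied at $y$,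
\[
\operatorname{diam}W\ge\sup_{w\in W}\|y-w\|=1+\|y\|>2-\varepsilon .
\]
As $\varepsilon$ is arbitrary and $W\subset B_X$, the diameter of $W$ is $2$.
\end{proof}

In a finite-dimensional space the weak and norm topologies coincide, so $B_X$ has non-empty relatively weakly open subsets of small diameter. Thus a space with the DLD2P is infinite-dimensional.

\section{Finite-rank projections}\label{sec:proj}

A non-zero projection has $\|P\|\ge1$, and $\|I-P\|\le1+\|P\|$. For $\|P\|=1$, condition (d) says that this bound is attained; for an orthogonal projection on a Hilbert space, in contrast, $\|I-P\|\le1$. The link with weakly open sets is that a finite-rank projection defines weak neighborhoods of the points of its range. It remains to prove (c)$\Rightarrow$(d) and (e)$\Rightarrow$(a), since (e) is a special case of (d).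

\begin{proof}[Proof of (c)$\Rightarrow$(d) in Theorem~\ref{thm:char}]
Let $P\neq0$ have finite rank. Take $x\in S_X\cap P(X)$, so that $Px=x$, and let $\varepsilon>0$. Fix a basis $e_1,\dots,e_m$ of $P(X)$ consisting of unit vectors and write $Py=\sum_j h_j(y)e_j$. Each $h_j$ is a coordinate functional of the finite-dimensional space $P(X)$ composed with $P$, so $h_j\in X^*$. The set
\[
W=\{y\in B_X:\ |h_j(y-x)|<\varepsilon/m \text{ for } j=1,\dots,m\}
\]
is relatively weakly open and contains $x$, and $\|Py-x\|=\|P(y-x)\|<\varepsilon$ for $y\in W$. By (c) there is $y\in W$ with $\|x-y\|>2-\varepsilon$. Then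
\[
\|I-P\|\ge\|y-Py\|\ge\|y-x\|-\|Py-x\|>2-2\varepsilon ,
\]
and $\varepsilon>0$ was arbitrary.
\end{proof}

For the last implication let $x\in S(f,\alpha)$. Every $h\in X^*$ with $h(x)>0$ gives a rank-one projection $Py=\frac{h(y)}{h(x)}x$, and (e) gives $y\in B_X$ far from $tx$, where $t=h(y)/h(x)$. The choice $h=f$ has two defects: $f(x)$ need not be positive, and $t$ can be as large as $1/f(x)$, in which case being far from $tx$ says little about the distance to $x$. Adding a large multiple of a functional $x^*$ that norms $x$ cures both defects. It does not lose the information about $f$, because $x^*$ attains its maximum over $B_X$ at $x$.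

\begin{proof}[Proof of (e)$\Rightarrow$(a) in Theorem~\ref{thm:char}]
Let $x\in S_X$, $x\in S(f,\alpha)$ and $\varepsilon>0$. Choose $x^*\in S_{X^*}$ with $x^*(x)=1$, then $K>1$ with $\frac2{K-1}<\frac\varepsilon2$, and then $\gamma\in(0,\frac\varepsilon2)$ with $(K+1)\gamma<f(x)-(1-\alpha)$. Put $h=f+Kx^*$. Then $\|h\|\le K+1$ and $h(x)=f(x)+K\ge K-1>0$. The operator $Py=\frac{h(y)}{h(x)}x$ satisfies $Px=x$ and is a rank-one projection. By (e) there is $y\in B_X$ with
\[
\|y-tx\|>2-\gamma,\qquad t=\frac{h(y)}{h(x)} .
\]
Replacing $y$ by $-y$ changes the sign of $t$ and keeps $\|y-tx\|$, so we may assume $t\ge0$. Then $2-\gamma<\|y\|+t\le1+t$, and $t\le\|h\|/h(x)$, so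
\[
1-\gamma<t\le\frac{K+1}{K-1}=1+\frac2{K-1},\qquad\text{and hence}\qquad|t-1|<\frac\varepsilon2 .
\]
Therefore $\|x-y\|\ge\|y-tx\|-|t-1|>2-\gamma-\frac\varepsilon2>2-\varepsilon$. To see that $y\in S(f,\alpha)$, use $x^*(y)\le1$:
\[
f(y)+K\ge h(y)=t\,h(x)>h(x)-\gamma h(x)\ge f(x)+K-\gamma(K+1).
\]
So $f(y)>f(x)-\gamma(K+1)>1-\alpha$, and $x$ is a $\Delta$-point.
\end{proof}

This closes the cycle (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(e)$\Rightarrow$(a) and proves Theorem~\ref{thm:char}.

\section{Two limits of Theorem~\ref{thm:diam}}\label{sec:limits}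

A \emph{convex combination of slices} is a set $\sum_i\lambda_iS_i=\{\sum_i\lambda_iy_i:\ y_i\in S_i\}$, where $S_1,\dots,S_m$ are slices of $B_X$, $\lambda_i>0$ and $\sum_i\lambda_i=1$. For a Banach space $Z$, the space $Z\oplus_2Z$ is $Z\times Z$ with the norm $\|(p,q)\|=(\|p\|^2+\|q\|^2)^{1/2}$.

\begin{proposition}\label{prop:limits}
\begin{itemize}
\item[(1)] In Theorem~\ref{thm:diam}, relatively weakly open sets cannot be replaced by convex combinations of slices: $X=L_1[0,1]\oplus_2L_1[0,1]$ has the DLD2P, and $B_X$ has slices $S_1,S_2$ with $\operatorname{diam}\frac12(S_1+S_2)<2$.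
\item[(2)] The converse of Theorem~\ref{thm:diam} fails: every non-empty relatively weakly open subset of $B_{c_0}$ has diameter $2$, but $c_0$ does not have the DLD2P.
\end{itemize}
\end{proposition}

\begin{proof}
(1) Let $(p,q)\in S_X$ and $n\in\mathbb N$. Split $p$ into $p_1,\dots,p_n$ and $q$ into $q_1,\dots,q_n$ as in Example~\ref{ex:L1}. By \eqref{eq:split} in each coordinate, $(p,q)$ is the average of the points $(p_i,q_i)$, each of them lies in $S_X$, and
\[
\|(p,q)-(p_i,q_i)\|=2\Bigl(1-\frac1n\Bigr)\bigl(\|p\|^2+\|q\|^2\bigr)^{1/2}=2\Bigl(1-\frac1n\Bigr).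
\]
A slice that contains the average contains some $(p_i,q_i)$. Since $n$ is arbitrary, $(p,q)$ is a $\Delta$-point, and $X$ has the DLD2P.

The functionals $(p,q)\mapsto\int p$ and $(p,q)\mapsto\int q$ have norm one, attained at $(\mathbf{1},0)$ and $(0,\mathbf{1})$. For $0<\alpha<1$ they define the slices
\[
S_1=\Bigl\{(p,q)\in B_X:\int p>1-\alpha\Bigr\},\qquad S_2=\Bigl\{(p,q)\in B_X:\int q>1-\alpha\Bigr\}.
\]
If $(p,q)\in S_1$, then $\|p\|>1-\alpha$, so $\|q\|^2\le1-(1-\alpha)^2\le2\alpha$. Exchanging the coordinates, $\|p'\|^2\le2\alpha$ for $(p',q')\in S_2$. Hence both coordinates of $\frac12(p+p',q+q')$ have norm at most $\frac12(1+\sqrt{2\alpha})$, and the point itself has norm at most $\frac1{\sqrt2}(1+\sqrt{2\alpha})$. Therefore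
\[
\operatorname{diam}\tfrac12(S_1+S_2)\le\sqrt2\,\bigl(1+\sqrt{2\alpha}\bigr),
\]
which is less than $2$ for small $\alpha$; for $\alpha=\frac1{32}$ the bound is $\frac54\sqrt2$.

(2) Let $(e_m)$ be the unit vector basis of $c_0$. Every $f\in c_0^*$ is given by a sequence $(a_m)\in\ell_1$ with $f(e_m)=a_m$, so $f(e_m)\to0$. Let $W\subset B_{c_0}$ be non-empty and relatively weakly open. Then $W$ is relatively open in norm, and truncation shows that the finitely supported vectors are dense in $B_{c_0}$, so $W$ contains a finitely supported $w$. For $m$ outside the support of $w$ we have $w\pm e_m\in B_{c_0}$. Take $h_1,\dots,h_N$ and $\delta$ as in \eqref{eq:basic} at the point $w$. For large $m$ we have $|h_j(e_m)|<\delta$ for all $j$, so $w\pm e_m\in W$. These two points are at distance $2$.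

On the other hand, let $e_1^*(y)=y_1$. The slice $S(e_1^*,\frac12)$ contains $e_1$, and each $y$ in it satisfies $|1-y_1|<\frac12$ and $|y_m|\le1$ for $m\ge2$, so $\|e_1-y\|\le1$. Thus $e_1$ is not a $\Delta$-point.
\end{proof}

The two examples fail for different reasons. Under the DLD2P a weakly open set has points of norm arbitrarily close to $1$, as the proof of Theorem~\ref{thm:diam} shows, whereas $\frac12(S_1+S_2)$ lies in a ball of radius less than $1$ about the origin. In $c_0$ the diameter $2$ is realized by the pair $w\pm e_m$, and nothing forces a point far from a prescribed point of $W$, which is what the DLD2P requires.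

\begin{thebibliography}{9}

\bibitem{CIL}
Christian Cobollo, Daniel Isert, Gin\'es L\'opez-P\'erez, Miguel Mart\'in, Yo\"el Perreau, Alicia Quero, Andr\'es Quilis, Daniel L. Rodr\'iguez-Vidanes, Abraham Rueda Zoca,
\emph{Banach spaces with small weakly open subsets of the unit ball and massive sets of Daugavet and $\Delta$-points},
arXiv:2309.03610 (2023).

\end{thebibliography}
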